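
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A polytope whose generic $T$-adic Newton polygon is,\\ at infinitely many primes, not attained by any character}


\begin{abstract}
The $T$-adic exponential sum of a Laurent polynomial over a finite field interpolates its exponential sums of all $p$-power orders, and its Newton polygon bounds theirs from below. Liu and Wan's paper raises the question whether, for a fixed polytope $\Delta$ and all large $p$, the generic polygons agree for every nontrivial character. We show that they need not. In every dimension $n\ge 13$ we give a simplex $\Delta$ such that for every prime $p\equiv 29\pmod{84}$ with $p\ge 281$ and every nontrivial character the two generic polygons differ at abscissa $4$. The reason is that the height there is decided by a $4\times4$ minor whose leading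 $T$-coefficient is generically nonzero but is an explicit multiple of $p$. For all but finitely many of these primes we compute both heights exactly.
\end{abstract}

\section{The question and the answer}

\subsection{$T$-adic exponential sums}

Fix $n\ge 1$ and an $n$-dimensional integral convex polytope $\Delta\subset\mathbb R^n$ containing the origin. The prime $p$ will vary. For $q=p^a$ let $\mathbb Q_q$ be the unramified extension of $\mathbb Q_p$ with residue field $\mathbb F_q$, let $\mathbb Z_q$ be its ring of integers, and let $\mu_k$ be the group of $k$-th roots of unity in $\overline{\mathbb Q}_p$.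

Let $N(\Delta,\mathbb F_p)$ be the space of Laurent polynomials $\bar f=\sum_u\bar a_ux^u\in\overline{\mathbb F}_p[x_1^{\pm1},\dots,x_n^{\pm1}]$ such that the convex hull of the origin and the exponents of $\bar f$ is $\Delta$, and such that $\bar f$ is \emph{non-degenerate}: for every face $\tau$ of $\Delta$ not containing the origin, the partial derivatives of the part $\bar f_\tau$ of $\bar f$ supported on $\tau$ have no common zero in $(\overline{\mathbb F}_p^*)^n$.

Let $\bar f\in N(\Delta,\mathbb F_p)$ be defined over $\mathbb F_q$, $q=p^a$, and let $f=\sum_ua_ux^u$ be its Teichm\"uller lift, so that each nonzero $a_u$ lies in $\mu_{q-1}$. The $T$-adic exponential sums of $f$ and their $C$-function are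
\[
S_f(k,T)=\sum_{x\in\mu_{q^k-1}^n}(1+T)^{\mathrm{Tr}_{\mathbb Q_{q^k}/\mathbb Q_p}(f(x))}\in\mathbb Z_p[[T]],
\qquad
C_f(s,T;\mathbb F_q)=\exp\Big(\sum_{k\ge1}-(q^k-1)^{-n}S_f(k,T)\frac{s^k}{k}\Big).
\]
The $C$-function is $T$-adically entire in $s$. We write $C_f(s,T;\mathbb F_q)=\sum_kc_k(T)s^k$.

These series contain all classical $p$-power order sums. Let $\psi:\mathbb Z_p\to\overline{\mathbb Q}_p^*$ be a nontrivial locally constant character, of order $p^m$ say, and put $\pi_\psi=\psi(1)-1$. Then
\[
S_f(k,\pi_\psi)=\sum_{x\in\mu_{q^k-1}^n}\psi\big(\mathrm{Tr}_{\mathbb Q_{q^k}/\mathbb Q_p}(f(x))\big),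
\]
and $C_f(s,\pi_\psi;\mathbb F_q)=\sum_kc_k(\pi_\psi)s^k$ is the corresponding $C$-function.

\subsection{Two generic Newton polygons}

Let $\operatorname{ord}_T$ be the $T$-adic order, and let $\operatorname{ord}_\psi$ be the valuation normalized by $\operatorname{ord}_\psi(\pi_\psi)=1$; the order and the valuation of $0$ are $\infty$. The \emph{absolute $T$-adic Newton polygon} of $\bar f$ is the $T^{a(p-1)}$-adic Newton polygon of $C_f(s,T;\mathbb F_q)$, that is, the lower convex hull of the points $\big(k,\operatorname{ord}_Tc_k/(a(p-1))\big)$, $k\ge0$. The $\pi_\psi^{a(p-1)}$-adic polygon is the lower convex hull of the points $\big(k,\operatorname{ord}_\psi c_k(\pi_\psi)/(a(p-1))\big)$. The normalization makes the polygons independent of the field $\mathbb F_{p^a}$ over which $\bar f$ is considered. For a polygon $P$ we write $P(k)$ for its height at abscissa $k$, and $P\ge P'$ if $P$ lies on or above $P'$.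

For each $p$ and $\psi$ there is a Zariski open dense subset $G_p(\Delta,\psi)$ of $N(\Delta,\mathbb F_p)$ on which the $\pi_\psi^{a(p-1)}$-adic polygon is constant; the common polygon is ${\rm GNP}_p(\Delta,\psi)$. We assume likewise that there is a Zariski open dense subset $G_p(\Delta,T)$ of $N(\Delta,\mathbb F_p)$ on which the absolute $T$-adic polygon is constant, and call the common polygon ${\rm GNP}_p(\Delta,T)$. One has
\begin{equation}\label{eq:above}
{\rm GNP}_p(\Delta,\psi)\ge{\rm GNP}_p(\Delta,T).
\end{equation}
The question, whose source is the paper of Liu and Wan \cite{LW}, is whether equality holds when $p$ is large: \emph{is there, for each $\Delta$, a bound $p_0(\Delta)$ such that ${\rm GNP}_p(\Delta,\psi)={\rm GNP}_p(\Delta,T)$ for all primes $p>p_0(\Delta)$ and all nontrivial $\psi$?}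

There is a reason to guess ``yes''. As Section~\ref{sec:spec} recalls, equality can fail only if, for generic $\bar f$, the prime $p$ divides the leading $T$-coefficient of some $c_k$. The leading coefficients that we shall meet are, up to $p$-adic units, monomials in the $a_u$ times rational numbers, and modulo $p$ each of these numbers agrees with a rational number that depends only on the residue class of $p$ modulo a fixed integer. Only finitely many primes divide the numerator of a nonzero rational number, so one expects no divisibility for large $p$. The gap in this reasoning is that the rational number attached to a residue class may be $0$ although the exact coefficient, which does depend on $p$, is a nonzero multiple of $p$ for each $p$ in the class. We construct a polytope for which this happens.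

\subsection{The example and the results}\label{sec:example}

Let $n\ge13$, let $\Lambda=\mathbb Z^n$, and let $v_1,\dots,v_n$ be its standard basis. Group the first thirteen coordinates into three blocks of sizes $1,6,6$, and write $[\alpha\,|\,\beta\,|\,\beta']$ for the vector whose first coordinate is $\alpha$, whose next six are $\beta$, whose next six are $\beta'$, and whose remaining $n-13$ coordinates are $0$. Put
\begin{equation}\label{eq:vectors}
u_1=\tfrac1{84}[9\,|\,3\,|\,9],\qquad u_2=\tfrac1{84}[21\,|\,3\,|\,1],\qquad z=\tfrac1{84}[36\,|\,0\,|\,4],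
\end{equation}
so that
\begin{equation}\label{eq:relation}
u_2+2z=u_1+v_1 .
\end{equation}
Let $L=\Lambda+\mathbb Zu_2+\mathbb Zz$, a lattice containing $u_1$, and let
\[
\Delta=\mathrm{conv}(0,v_1,\dots,v_n).
\]
A basis of $L$ identifies $L$ with $\mathbb Z^n$, and $\Delta$ becomes an $n$-dimensional integral polytope containing $0$. For $u\in L$ we write $x^u$ for the Laurent monomial whose exponent is the coordinate vector of $u$ in this basis.

\begin{theorem}\label{thm:main}
Let $n\ge13$ and let $\Delta$ be as above. For every prime $p\equiv29\pmod{84}$ with $p\ge281$ and every nontrivial $\psi$,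
\[
{\rm GNP}_p(\Delta,\psi)(4)\ \ge\ \tfrac{31}{14}+\tfrac5{p-1}\ >\ \tfrac{31}{14}+\tfrac4{p-1}\ \ge\ {\rm GNP}_p(\Delta,T)(4).
\]
In particular the set of primes $p$ such that ${\rm GNP}_p(\Delta,\psi)\ne{\rm GNP}_p(\Delta,T)$ for all nontrivial $\psi$ is infinite, of lower density at least $\frac1{24}$. No bound $p_0(\Delta)$ exists, and the answer to the question is negative.
\end{theorem}

The last two sentences follow from the displayed inequality and Dirichlet's theorem, since $\gcd(29,84)=1$ and $\varphi(84)=24$. We do not treat $1\le n\le12$.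

\begin{theorem}\label{thm:exact}
For the same $\Delta$, all sufficiently large primes $p\equiv29\pmod{84}$ and every nontrivial $\psi$,
\[
{\rm GNP}_p(\Delta,T)(4)=\tfrac{31}{14}+\tfrac4{p-1},\qquad{\rm GNP}_p(\Delta,\psi)(4)=\tfrac{31}{14}+\tfrac5{p-1}.
\]
The first equality holds for all such $p\ge281$. The second holds if $p>281$ and $p$ does not divide the numerator of the nonzero rational number
\[
K_0=21\Big(\frac{5487}{28^3}\Big)^7-\frac{1989}{64}\Big(\frac{645569}{84^3}\Big)^6 .
\]
\end{theorem}

Section~\ref{sec:spec} explains how specialization can raise a polygon and shows that at a given prime equality holds for all $\psi$ or for none. Section~\ref{sec:model} shows the decisive cancellation in a $2\times2$ determinant. Sections~\ref{sec:polytope}--\ref{sec:proof} contain the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:exact} that of Theorem~\ref{thm:exact}.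

\section{What specialization can lose}\label{sec:spec}

In this section $\Delta$ and $p$ are arbitrary. The number $\psi(1)$ is a primitive $p^m$-th root of unity. So the field $\mathbb Q_p(\pi_\psi)$ is totally ramified of degree $p^{m-1}(p-1)$ over $\mathbb Q_p$ with uniformizer $\pi_\psi$, and
\begin{equation}\label{eq:ordp}
\operatorname{ord}_\psi(p)=p^{m-1}(p-1)\ge p-1\ge1 .
\end{equation}

\begin{lemma}\label{lem:integral}
We have $c_k\in\mathbb Z_p[[T]]$, and therefore $\operatorname{ord}_\psi c_k(\pi_\psi)\ge\operatorname{ord}_Tc_k$ for all $\psi$. If $c_k\ne0$, equality holds if and only if the leading $T$-coefficient of $c_k$ is a $p$-adic unit.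
\end{lemma}

\begin{proof}
Sort the points of $\mu_{q^k-1}^n$ by the closed points $\mathfrak x$ of the torus over $\mathbb F_q$ which they lift. A closed point $\mathfrak x$ of degree $d$ accounts, for each $k=dj$, for $d$ summands $(1+T)^{jt_{\mathfrak x}}$, where $t_{\mathfrak x}\in\mathbb Z_p$ is the trace from $\mathbb Q_{q^d}$ to $\mathbb Q_p$ of the value of $f$ at a Teichm\"uller lift of $\mathfrak x$. Summing $d\,(1+T)^{jt_{\mathfrak x}}s^{dj}/(dj)$ over $j$ and $\mathfrak x$ gives
\[
L_f(s):=\exp\Big(\sum_{k\ge1}S_f(k,T)\frac{s^k}k\Big)=\prod_{\mathfrak x}\big(1-(1+T)^{t_{\mathfrak x}}s^{\deg\mathfrak x}\big)^{-1}\in1+s\,\mathbb Z_p[[T]][[s]].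
\]
Since $(q^k-1)^{-n}=(-1)^n\sum_{j\ge0}\binom{n+j-1}{n-1}q^{kj}$, we obtain
\[
C_f(s,T;\mathbb F_q)=\prod_{j\ge0}L_f(q^js)^{(-1)^{n-1}\binom{n+j-1}{n-1}},
\]
a product that converges $p$-adically, coefficient by coefficient, in $\mathbb Z_p[[T]][[s]]$, because $L_f(q^js)\equiv1\pmod{q^j}$. This proves integrality. Write $c_k=\sum_{i\ge e}c_{k,i}T^i$ with $c_{k,e}\ne0$. The terms with $i>e$ contribute valuation at least $e+1$ to $c_k(\pi_\psi)$. The term $c_{k,e}\pi_\psi^e$ has valuation $e$ if $c_{k,e}$ is a unit, and at least $e+\operatorname{ord}_\psi(p)\ge e+1$ otherwise.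
\end{proof}

The model to keep in mind is $pT^e+T^{e+1}$ with $p\ge3$. Its $T$-adic order is $e$, but its value at $\pi_\psi$ has valuation $e+1$ for every $\psi$. In our example $c_4$ will, for generic $\bar f$, behave like the $a$-th power of such a series. The lemma also explains why the choice of $\psi$ plays no role.

\begin{proposition}\label{prop:allornone}
Let $n,\Delta,p$ be arbitrary with $N(\Delta,\mathbb F_p)\ne\emptyset$. If ${\rm GNP}_p(\Delta,\psi)={\rm GNP}_p(\Delta,T)$ for one nontrivial $\psi$, then ${\rm GNP}_p(\Delta,\psi')={\rm GNP}_p(\Delta,T)$ for all nontrivial $\psi'$.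
\end{proposition}

\begin{proof}
Choose $\bar f$ in the intersection of the dense open sets $G_p(\Delta,\psi)$, $G_p(\Delta,\psi')$ and $G_p(\Delta,T)$. Let $P$ be the common polygon of $\bar f$ for $T$ and $\psi$. If $P$ has a vertex at abscissa $k$, then $\operatorname{ord}_Tc_k=\operatorname{ord}_\psi c_k(\pi_\psi)<\infty$, so the leading coefficient of $c_k$ is a unit by Lemma~\ref{lem:integral}. By the same lemma $\operatorname{ord}_{\psi'}c_k(\pi_{\psi'})=\operatorname{ord}_Tc_k$. Hence the $\psi'$-polygon $P'$ of $\bar f$ satisfies $P'\le P$ at the vertices of $P$, and by convexity between them. As $C_f$ is entire in $s$, the segments of $P$ have finite length, so every abscissa at which $P$ is finite lies between two vertices or is one. Finally $P'\ge P$ everywhere, because $\operatorname{ord}_{\psi'}c_k(\pi_{\psi'})\ge\operatorname{ord}_Tc_k$ for all $k$. So $P'=P$.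
\end{proof}

\section{The cancellation in a $2\times 2$ determinant}\label{sec:model}

This section explains the idea; the proofs follow in the later sections. Dwork's method (Section~\ref{sec:dwork}) expresses $c_k$ through $k\times k$ minors of a matrix with entries $\gamma_{pu-w}$, where $\gamma_v$ is the coefficient of $x^v$ in a product of exponential-like series, one for each monomial of $f$. A way of writing $v$ as a sum with $\kappa$ copies of $z$ and $\nu_l$ copies of $v_l$ contributes $\frac1{\kappa!}\prod_l\frac1{\nu_l!}$ times a monomial in the coefficients of $f$, as long as $\kappa,\nu_l<p$. To force a leading coefficient to be divisible by $p$ we look for two terms of a determinant that tie in $T$-adic order, carry the same monomial, enter with opposite signs, and have rational coefficients congruent mod $p$.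

Relation \eqref{eq:relation} produces the tie. Suppose $pu_1-u_1=g$ and $pu_2-u_1=h+5z$, where $g,h$ are nonnegative integral combinations of the $v_l$ with $g_1,h_1\ge1$. Since $u_1-u_2=2z-v_1$, the other two differences are forced:
\[
pu_1-u_2=(g-v_1)+2z,\qquad pu_2-u_2=(h-v_1)+7z .
\]
Both products in the determinant of the four entries use seven copies of $z$ in all, $0+7$ on the diagonal and $2+5$ off it, and the same total vector $g+h-v_1$ of the $v_l$. Apart from the common monomial, with $g!=\prod_lg_l!$, the determinant of the leading coefficients is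
\[
\begin{vmatrix}\dfrac1{g!}&\dfrac1{2!\,(g-v_1)!}\\[2.5ex]\dfrac1{5!\,h!}&\dfrac1{7!\,(h-v_1)!}\end{vmatrix}
=\frac1{g!\,h!}\Big(\frac{h_1}{7!}-\frac{g_1}{2!\,5!}\Big)=\frac1{g!\,h!}\cdot\frac{h_1-21g_1}{5040}.
\]
Only the first coordinate matters, because $g-v_1$ and $h-v_1$ differ from $g$ and $h$ only there. The number $21$ is $\binom72$.

For the vectors \eqref{eq:vectors} the first coordinates are $g_1=\frac{9(p-1)}{84}$ and $h_1=\frac{21p-9-5\cdot36}{84}=\frac{21p-189}{84}$. As $189=21\cdot9$, the constant terms of $h_1-21g_1$ cancel and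
\[
h_1-21g_1=\frac{(21-189)\,p}{84}=-2p .
\]
For $p=281$, for instance, $g_1=30$, $h_1=68$ and $68-21\cdot30=-562=-2\cdot281$. So the leading coefficient is nonzero, and $T$-adically there is no cancellation; but it is divisible by $p$, and $p$-adically there is. The identity behind this is that the first coordinate of $z$ is four times that of $u_1$.

Two tasks remain. First, among all four-element sets of indices, $\{0,u_1,u_2,z\}$ must be the only one that matters for $c_4$, which needs a lattice with very few elements of small degree. (The element $z$ belongs to this set because its degree is smaller than that of $u_1$; together with $0$ it only contributes a harmless extra factor to the determinant.) Second, the decompositions above must be the cheapest ones. The multiplicities $2,5,7$ come from the group $L/\Lambda$ and the residue class of $p$.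

\section{The polytope}\label{sec:polytope}

\subsection{Lattice elements of small degree}

Let $M=L\cap\mathbb R_{\ge0}^n$, and let $\deg$ be the sum of the coordinates, a linear function. Then $\Delta\cap L=\{v\in M:\deg v\le1\}$. From \eqref{eq:vectors},
\[
\deg u_2=\tfrac{45}{84},\qquad\deg z=\tfrac{60}{84},\qquad\deg u_1=\tfrac{81}{84}.
\]
For a finite set $B\subset M$ put $\deg B=\sum_{u\in B}\deg u$. The distinguished set is
\[
A=\{0,u_1,u_2,z\},\qquad\deg A=\tfrac{186}{84}=\tfrac{31}{14}.
\]

\emph{The group $L/\Lambda$.} We have $28u_1=[3\,|\,1\,|\,3]\in\Lambda$ and $21z=[9\,|\,0\,|\,1]\in\Lambda$. If $iu_1+jz\in\Lambda$, then the second block gives $i/28\in\mathbb Z$; hence $iu_1\in\Lambda$ and $jz\in\Lambda$, and the third block of $jz$ gives $j/21\in\mathbb Z$. Therefore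
\begin{equation}\label{eq:group}
L/\Lambda=\langle u_1\rangle\oplus\langle z\rangle\cong\mathbb Z/28\oplus\mathbb Z/21,\qquad[L:\Lambda]=588,\qquad u_2\equiv u_1-2z\pmod\Lambda .
\end{equation}

\begin{lemma}\label{lem:short}
Every element of $M\setminus A$ has degree at least $1$, and those of degree exactly $1$ are $v_1,\dots,v_n$. Hence $\Delta\cap L=\{0,u_1,u_2,z,v_1,\dots,v_n\}$.
\end{lemma}

\begin{proof}
Every element of $M$ is a sum of an element of $L\cap[0,1)^n$ and a vector in $\mathbb N^n$. If the latter is nonzero, the sum has degree at least $1$, with equality only for the $v_l$. So it suffices to show that the elements of $L\cap[0,1)^n$ outside $A$ have degree greater than $1$.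

By \eqref{eq:group}, $21z\in\Lambda$ and $28u_2\equiv-56z\equiv7z$, so every coset of $\Lambda$ in $L$ is represented by some $iu_2+jz$ with $0\le i\le27$, $0\le j\le20$. Reduce its coordinates modulo $1$ to $[0,1)$. In units of $\frac1{84}$ they are, before reduction, $21i+36j$, $3i$ and $i+4j$ in the three blocks, and $3i\le81$. Writing $x\bmod84\in[0,84)$ for the residue, the reduced element has
\[
84\deg=\big((21i+36j)\bmod84\big)+18i+6\big((i+4j)\bmod84\big).
\]
For $i\le3$ we have $i+4j\le83$, so no reduction occurs in the last term.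
\begin{itemize}
\item $i=0$: $24j+(36j\bmod84)$ equals $0,60,120,96$ for $j=0,1,2,3$, and is $\ge96$ for $j\ge4$.
\item $i=1$: $24+24j+((21+36j)\bmod84)$ equals $45,105,81$ for $j=0,1,2$, and is $\ge96$ for $j\ge3$.
\item $i=2$: $48+24j+((42+36j)\bmod84)$ equals $90,150$ for $j=0,1$, and is $\ge96$ for $j\ge2$.
\item $i=3$: $72+24j+((63+36j)\bmod84)$ equals $135$ for $j=0$, and is $\ge96$ for $j\ge1$.
\item $i=4$: for $j<20$ it is at least $72+24(j+1)\ge96$; for $j=20$ it is $48+72+0=120$.
\item $i\ge5$: it is at least $18i\ge90$.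
\end{itemize}
The values $\le84$ are $0$, $60$, $45$ and $81$, attained at $0$, $z$, $u_2$ and $u_2+2z-v_1=u_1$.
\end{proof}

The sixfold repetition of the last two blocks serves only to make the other elements heavy. With one coordinate per block, $2u_2=\frac1{84}[42\,|\,6\,|\,2]$ would have degree $\frac{50}{84}<1$.

\subsection{The space of polynomials}

\begin{lemma}\label{lem:space}
Let $p$ be a prime not dividing $588=2^2\cdot3\cdot7^2$. Then $N(\Delta,\mathbb F_p)$ consists of all
\[
\bar f=\bar a_0+\bar a_{u_1}x^{u_1}+\bar a_{u_2}x^{u_2}+\bar a_zx^z+\sum_l\bar a_{v_l}x^{v_l}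
\]
with $\prod_l\bar a_{v_l}\ne0$. It is isomorphic to $\mathbb G_m^n\times\mathbb A^4$, hence irreducible, and the open subsets $\{\bar a_z\ne0\}$ and $\{\bar a_z\bar a_{u_1}\ne0\}$ are dense.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:short} the exponents are as displayed, and the Newton polyhedron is $\Delta$ if and only if every vertex $v_l$ occurs. It remains to see that every such $\bar f$ is non-degenerate. The faces of $\Delta$ not containing $0$ are $\tau=\mathrm{conv}(v_l:l\in I)$ with $I\ne\emptyset$. The points $0,u_1,u_2,z$ have degree $<1$ and lie on none of them, so $\bar f_\tau=\sum_{l\in I}\bar a_{v_l}x^{v_l}$. At a common zero $x$ of the partial derivatives in the torus all $x_i\partial_i\bar f_\tau$ vanish, which says $\sum_{l\in I}\bar a_{v_l}x^{v_l}\,v_l=0$ in $L\otimes\overline{\mathbb F}_p$. As $p\nmid[L:\Lambda]$, the $v_l$ are linearly independent in $L\otimes\overline{\mathbb F}_p$, so $\bar a_{v_l}x^{v_l}=0$ for $l\in I$, which is impossible.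
\end{proof}

From now on $\Delta$ is this simplex, $p\nmid588$, $\bar f\in N(\Delta,\mathbb F_p)$ is defined over $\mathbb F_q$ with $q=p^a$, and $a_u$ are the coefficients of its Teichm\"uller lift (with $a_u=0$ if $\bar a_u=0$).

\section{The trace formula}\label{sec:dwork}

We recall Dwork's method in the form needed here. The \emph{Artin--Hasse series}
\[
E(X)=\exp\Big(\sum_{i\ge0}\frac{X^{p^i}}{p^i}\Big)=\sum_m\lambda_mX^m
\]
has coefficients in $\mathbb Z_p$, and $\lambda_m=1/m!$ for $m<p$. Since $E(X)\in1+X+X^2\mathbb Z_p[[X]]$, there is a unique $\pi\in T+T^2\mathbb Z_p[[T]]$ with $E(\pi)=1+T$. Put $R=\mathbb Z_q[[T]]=\mathbb Z_q[[\pi]]$; on $R$ the orders with respect to $T$ and $\pi$ agree. Let $\sigma$ be the Frobenius of $\mathbb Z_q$, acting on coefficients and fixing $T$, hence also $\pi$; then $\sigma(a_u)=a_u^p$. Put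
\[
E_f(x)=\prod_{u\in\Delta\cap L}E(\pi a_ux^u)=\sum_{v\in M}\gamma_vx^v,\qquad\gamma_v\in R,
\]
and $\gamma_v=0$ for $v\in L\setminus M$. Each exponent $u$ has degree at most $1$, so a monomial of exponent $v$ uses at least $\deg v$ factors $\pi$:
\begin{equation}\label{eq:ordgamma}
\operatorname{ord}_T\gamma_v\ge\deg v .
\end{equation}

\emph{Splitting.} For $\alpha\in\mu_{q^k-1}$ we have $\sum_{i=0}^{ak-1}\alpha^{p^{i+j}}=\mathrm{Tr}_{\mathbb Q_{q^k}/\mathbb Q_p}(\alpha)$ for every $j$. Taking logarithms gives
\[
\prod_{i=0}^{ak-1}E(\pi\alpha^{p^i})=\exp\Big(\mathrm{Tr}(\alpha)\sum_j\frac{\pi^{p^j}}{p^j}\Big)=(1+T)^{\mathrm{Tr}(\alpha)} .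
\]
Applying this to each nonzero $\alpha=a_ux^u$ yields
\[
S_f(k,T)=\sum_{x\in\mu_{q^k-1}^n}H_k(x),\qquad H_k(x)=\prod_{i=0}^{ak-1}E_f^{\sigma^i}(x^{p^i}).
\]
By \eqref{eq:ordgamma} the coefficient of $x^v$ in $H_k$ has order at least $\deg v/p^{ak-1}$. Only finitely many elements of $M$ have degree below a given bound, so we may sum term by term. As $\sum_xx^v$ is $(q^k-1)^n$ if $v\in(q^k-1)L$ and $0$ otherwise,
\begin{equation}\label{eq:Ssum}
S_f(k,T)=(q^k-1)^n\sum_{u\in M}(H_k)_{(q^k-1)u},
\end{equation}
where $(H_k)_v$ is the coefficient of $x^v$.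

\emph{The operator.} Formal series supported on $M$ can be multiplied, because every element of $M$ is a sum of two elements of $M$ in only finitely many ways. On them let $U_p:\sum b_vx^v\mapsto\sum b_{pv}x^v$. The operator $U_p\circ E_f$ has the matrix
\[
\Gamma=(\gamma_{pu-w})_{u,w\in M}\qquad(u\text{ row},\ w\text{ column}).
\]
Its rows are finite, since $pu-w\in M$ forces $\deg w\le p\deg u$, so such matrices can be multiplied. The identity $U_p\circ g(x^p)=g(x)\circ U_p$ gives, with
\[
\Psi=\Gamma^{\sigma^{a-1}}\cdots\Gamma^{\sigma}\Gamma,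
\]
that $\Psi^k$ is the matrix of $U_p^{ak}\circ H_k$, whose $(u,w)$ entry is $(H_k)_{q^ku-w}$. Comparing with \eqref{eq:Ssum}, $S_f(k,T)=(q^k-1)^n\,\mathrm{Tr}(\Psi^k)$.

\emph{The determinant.} From \eqref{eq:ordgamma}, $\operatorname{ord}_T\Gamma_{u,w}\ge p\deg u-\deg w$, and therefore $\operatorname{ord}_T\Psi_{u,w}\ge p\deg u-\deg w$, because each intermediate index adds $p-1$ times its degree. A product of entries of $\Psi$ along a cycle of indices, or a term of a principal minor, thus has order at least $(p-1)$ times the sum of the degrees of its indices. Modulo $T^N$, indices of degree $>N/(p-1)$ therefore contribute neither to the traces $\mathrm{Tr}(\Psi^k)$ nor to sums of principal minors. For finite truncations $\exp(-\sum_k\mathrm{Tr}(\Psi^k)s^k/k)=\det(1-s\Psi)$ is standard; letting $N\to\infty$ we get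
\[
C_f(s,T;\mathbb F_q)=\exp\Big(-\sum_{k\ge1}\mathrm{Tr}(\Psi^k)\frac{s^k}k\Big)=\det(1-s\Psi)=\sum_kc_k(T)s^k ,
\]
where $(-1)^kc_k$ is the sum of the principal $k\times k$ minors of $\Psi$. Expanding these by the Cauchy--Binet formula (rows are finite),
\begin{equation}\label{eq:ck}
c_k=(-1)^k\sum_{(B_i)_{i\in\mathbb Z/a}}\ \prod_{i\in\mathbb Z/a}\det\Gamma^{\sigma^i}[B_{i+1},B_i],
\end{equation}
where each $B_i$ runs through the $k$-element subsets of $M$ and $[B',B]$ denotes the submatrix with rows $B'$ and columns $B$. Moreover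
\begin{equation}\label{eq:minorbound}
\operatorname{ord}_T\det\Gamma^{\sigma^i}[B_{i+1},B_i]\ge p\deg B_{i+1}-\deg B_i .
\end{equation}

\emph{Specialization.} At $T=\pi_\psi$ the series $\pi$ takes a value of valuation $1$, and
\begin{equation}\label{eq:special}
\operatorname{ord}_\psi g(\pi_\psi)\ge\min_i\big(i+\operatorname{ord}_\psi(g_i)\big)\qquad\text{for }g=\sum_ig_i\pi^i\in R,\ g_i\in\mathbb Z_q .
\end{equation}
In particular $\operatorname{ord}_\psi g(\pi_\psi)\ge\operatorname{ord}_Tg$. So \eqref{eq:ck} may be specialized term by term, and lower bounds for orders are also lower bounds for valuations after specialization.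

\section{One minor decides the height at abscissa $4$}\label{sec:reduction}

\subsection{The other terms}

Let ${\rm HP}(k)$ be the sum of the $k$ smallest degrees of elements of $M$. Multiplying the minors around the cycle and using \eqref{eq:minorbound}, every term of \eqref{eq:ck} has order at least $(p-1)\sum_i\deg B_i$, so
\begin{equation}\label{eq:HPbound}
\operatorname{ord}_Tc_k\ge a(p-1){\rm HP}(k),\qquad\operatorname{ord}_\psi c_k(\pi_\psi)\ge a(p-1){\rm HP}(k).
\end{equation}
By Lemma~\ref{lem:short} the degrees in increasing order are $0,\frac{45}{84},\frac{60}{84},\frac{81}{84}=\frac{54}{56}$, and then values $\ge1$. Hence ${\rm HP}(4)=\frac{31}{14}$. The line of slope $\frac{55}{56}$, strictly between $\frac{54}{56}$ and $1$, through $(4,\frac{31}{14})$ stays away from the other points: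
\begin{equation}\label{eq:HPgap}
{\rm HP}(k)\ge\tfrac{31}{14}+\tfrac{55}{56}(k-4)+\tfrac1{56}\qquad(k\ne4).
\end{equation}
Indeed, for $k>4$ we have ${\rm HP}(k)\ge\frac{31}{14}+(k-4)$, and for $k<4$ we have ${\rm HP}(k)\ge\frac{31}{14}-\frac{54}{56}(4-k)$; in both cases the excess over $\frac{31}{14}+\frac{55}{56}(k-4)$ is at least $\frac{|k-4|}{56}\ge\frac1{56}$.

So an increase of the point at $4$ by at most $\frac1{56}$ shows in the polygon. Among the sequences $(B_i)$ in \eqref{eq:ck} with $k=4$ there is a distinguished one, the constant sequence $A$.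

\begin{lemma}\label{lem:others}
Let $\epsilon\ge0$, and suppose that each minor $\det\Gamma^{\sigma^i}[A,A]$ has order $\operatorname{ord}_T\ge(p-1)\frac{31}{14}+\epsilon$. Then a term of \eqref{eq:ck} with $k=4$ and exactly $r\ge1$ indices $i$ for which $B_i\ne A$ has order at least
\begin{equation}\label{eq:others}
a\Big((p-1)\frac{31}{14}+\epsilon\Big)+r\Big(\frac{p-1}{28}-2\epsilon\Big).
\end{equation}
The same holds with $\operatorname{ord}_T$ replaced by $\operatorname{ord}_\psi$ after setting $T=\pi_\psi$, in hypothesis and conclusion.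
\end{lemma}

\begin{proof}
A four-element set $B\ne A$ arises from $A$ by replacing elements of degree at most $\frac{81}{84}$ by elements of degree at least $1$, so $\deg B\ge\deg A+\frac3{84}=\frac{31}{14}+\frac1{28}$. Each index with $B_i\ne A$ spoils at most two of the transitions $B_i\to B_{i+1}$, so at least $a-2r$ transitions have $B_i=B_{i+1}=A$. By hypothesis these gain $\epsilon$ over \eqref{eq:minorbound}. The total is at least $(p-1)\sum_i\deg B_i+\epsilon(a-2r)$, which is at least \eqref{eq:others}. For $\operatorname{ord}_\psi$ the argument is the same, since \eqref{eq:minorbound} also holds after specialization.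
\end{proof}

\subsection{Factoring the minor}

Write $\gamma_v=E(\pi a_0)\gamma'_v$, and let $b=(a_{v_1},\dots,a_{v_n})$, $b^\nu=\prod_la_{v_l}^{\nu_l}$. The $a_{v_l}$ are units. Then
\begin{equation}\label{eq:gammaprime}
\gamma'_v=\sum\lambda_{i_1}\lambda_{i_2}\lambda_j\,a_{u_1}^{i_1}a_{u_2}^{i_2}a_z^{j}\Big(\prod_l\lambda_{\nu_l}\Big)b^\nu\;\pi^{i_1+i_2+j+\sum_l\nu_l},
\end{equation}
summed over $i_1,i_2,j\ge0$ and $\nu\in\mathbb N^n$ with $i_1u_1+i_2u_2+jz+\nu=v$ (we identify $\nu$ with $\sum_l\nu_lv_l$). The exponent of $\pi$ is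
\begin{equation}\label{eq:excess}
\deg v+\frac{\omega}{84},\qquad\omega=3i_1+39i_2+24j ,
\end{equation}
because $u_1,u_2,z$ fall short of degree $1$ by $\frac3{84},\frac{39}{84},\frac{24}{84}$. We call $\omega$ the \emph{excess} of the solution. It is $0$ only if $i_1=i_2=j=0$, which requires $v\in\Lambda$.

In $\det\Gamma[A,A]$ the row of $0$ has entries $\gamma_{-w}$, which vanish for $w\ne0$, and $\gamma'_0=1$. In the row of $z$ the entries $\gamma_{pz-u_1}$ and $\gamma_{pz-u_2}$ vanish, because $z$ is zero on the second block and $u_1,u_2$ are positive there. So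
\begin{equation}\label{eq:factor}
\det\Gamma[A,A]=E(\pi a_0)^4\;\gamma'_{(p-1)z}\;D,\qquad D=\gamma'_{pu_1-u_1}\gamma'_{pu_2-u_2}-\gamma'_{pu_1-u_2}\gamma'_{pu_2-u_1}.
\end{equation}
Thus $z$ contributes only a factor, and $D$ is the determinant of Section~\ref{sec:model}.

\begin{example}[The residue class $1$ modulo $84$]
If $p\equiv1\pmod{84}$, then $(p-1)z$, $(p-1)u_1$ and $(p-1)u_2$ lie in $\Lambda$ and have coordinates in $[0,p)$. So $\gamma'_{(p-1)u}$, for $u=z,u_1,u_2$, has minimal excess $0$, attained only by $\nu=(p-1)u$, with leading coefficient the unit $b^\nu/\nu!$. The off-diagonal entries have positive excess, since $pu_1-u_2\equiv2z$ and $pu_2-u_1\equiv-2z$ are not in $\Lambda$. Hence $\det\Gamma[A,A]$ has order exactly $(p-1)\frac{31}{14}$ with unit leading coefficient. By Lemma~\ref{lem:others} with $\epsilon=0$ all other terms of $c_4$ have larger order, so $\operatorname{ord}_Tc_4=\operatorname{ord}_\psi c_4(\pi_\psi)=a(p-1){\rm HP}(4)$. Both polygons lie on or above the graph of ${\rm HP}$, which is convex, so for every $\bar f\in N(\Delta,\mathbb F_p)$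 and every $\psi$ both have height $\frac{31}{14}$ at abscissa $4$. In this class nothing is lost at abscissa $4$. A loss needs a class in which the two products in $D$ tie.
\end{example}

\section{The minor for $p\equiv29$ modulo $84$}\label{sec:minor}

From now on $p\equiv29\pmod{84}$ is a prime with $p\ge281$. Then $p\equiv1\pmod{28}$ and $p\equiv8\pmod{21}$, so by \eqref{eq:group}, modulo $\Lambda$,
\begin{equation}\label{eq:frob}
pu_1\equiv u_1,\qquad pz\equiv8z,\qquad pu_2\equiv u_1-16z\equiv u_1+5z .
\end{equation}
So the indices $v$ of the entries $\gamma'_v$ in \eqref{eq:factor} are all congruent to small multiples of $z$. The next lemma determines the two lowest terms of such an entry. Theorem~\ref{thm:main} needs only the first; the second is used for Theorem~\ref{thm:exact}. Let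
\[
\delta=28u_1=[3\,|\,1\,|\,3]\in\mathbb N^n,\qquad\deg\delta=27 .
\]
For $\nu\in\mathbb N^n$ let $\nu!=\prod_l\nu_l!$. For $\nu\in\mathbb Z^n$ with some $\nu_l<0$, read $b^\nu/\nu!$ as $0$.

\begin{lemma}\label{lem:entry}
Let $0\le\kappa\le7$ and let $v=\nu+\kappa z\in M$, where $\nu\in\mathbb N^n$ has all coordinates less than $p$. Then
\[
\gamma'_v=\pi^{\deg\nu+\kappa}\left(\frac{a_z^\kappa}{\kappa!}\frac{b^\nu}{\nu!}+\frac{a_{u_1}^{28}}{28!}\frac{a_z^\kappa}{\kappa!}\frac{b^{\nu-\delta}}{(\nu-\delta)!}\,\pi+O(\pi^2)\right),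
\]
where $O(\pi^2)$ denotes an element of $\pi^2\mathbb Z_q[[\pi]]$.
\end{lemma}

\begin{proof}
Consider a solution in \eqref{eq:gammaprime}. Modulo $\Lambda$,
\[
i_1u_1+i_2u_2+jz\equiv(i_1+i_2)u_1+(j-2i_2)z ,
\]
and this must be $\kappa z$. By \eqref{eq:group}, $i_1+i_2=28t$ with an integer $t\ge0$, $j\equiv2i_2+\kappa\pmod{21}$, and the excess is $\omega=3(28t-i_2)+39i_2+24j=84t+36i_2+24j$. We claim that $\omega\le24\kappa+84$ holds only for $(i_1,i_2,j)=(0,0,\kappa)$, with $\omega=24\kappa$, and for $(28,0,\kappa)$, with $\omega=24\kappa+84$.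

If $t=0$, then $i_1=i_2=0$ and $j\in\kappa+21\mathbb N$; as $\omega=24j\le24\kappa+84$, we get $j=\kappa$. If $t\ge1$, division by $12$ gives
\[
3i_2+2j\le2\kappa+7-7t\le2\kappa\le14 .
\]
So $i_2\le4$, hence $2i_2+\kappa\le15<21$ and the congruence for $j$ forces $j\ge2i_2+\kappa$. Then $7i_2+2\kappa\le3i_2+2j\le2\kappa+7-7t$, that is, $i_2\le1-t$. So $t=1$, $i_2=0$, and $2j\le2\kappa$ together with $j\ge\kappa$ gives $j=\kappa$. This proves the claim.

The first solution leaves the exponents $\nu$ of the vertex monomials and uses $\deg\nu+\kappa$ factors $\pi$. The second leaves $\nu-\delta$, and exists if and only if $\nu-\delta\in\mathbb N^n$; it uses $28+\kappa+\deg\nu-27$ factors, one more. By \eqref{eq:excess} any other solution uses more than $\deg\nu+\kappa+1$ factors, hence at least $\deg\nu+\kappa+2$. All multiplicities in the two solutions are less than $p$, so $\lambda_m=1/m!$ for them.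
\end{proof}

We apply the lemma to the five entries. Put
\begin{align*}
g&=(p-1)u_1=\Big[\tfrac{3(p-1)}{28}\,\Big|\,\tfrac{p-1}{28}\,\Big|\,\tfrac{3(p-1)}{28}\Big],\\
h&=pu_2-u_1-5z=\Big[\tfrac{p-9}4\,\Big|\,\tfrac{p-1}{28}\,\Big|\,\tfrac{p-29}{84}\Big].
\end{align*}
Both are integral because $p\equiv29\pmod{84}$, their coordinates lie in $[0,p)$, and $g_1,h_1\ge1$. As in Section~\ref{sec:model}, relation \eqref{eq:relation} gives:
\[
\begin{array}{c|c|c}
v&\kappa&\nu\\\hline
pu_1-u_1&0&g\\
pu_1-u_2&2&g-v_1\\
pu_2-u_1&5&h\\
pu_2-u_2&7&h-v_1\\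
(p-1)z&7&(p-8)z=\big[\tfrac{3(p-8)}7\,\big|\,0\,\big|\,\tfrac{p-8}{21}\big]
\end{array}
\]
In the last row $\nu$ is integral because $p\equiv8\pmod{21}$, and its coordinates lie in $[0,p)$. Hence
\begin{equation}\label{eq:G0}
\gamma'_{(p-1)z}=\pi^{\deg((p-8)z)+7}\big(G_0+G_1\pi+\cdots\big),\qquad G_0=\frac{a_z^7}{7!}\,\frac{b^{(p-8)z}}{((p-8)z)!},
\end{equation}
with $G_i\in\mathbb Z_q$. Since $\bar a_z$ is the reduction of $a_z$, $G_0$ is a unit if $\bar a_z\ne0$, and is $0$ otherwise. Here
\[
\deg((p-8)z)+7=(p-1)\deg z-7\cdot\tfrac{60}{84}+7=(p-1)\deg z+2 .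
\]

Both products in $D$ start at the same power of $\pi$: the exponent is $\deg g+(\deg h-1+7)$ for the diagonal, and $(\deg g-1+2)+(\deg h+5)$ off it. This common value is
\[
\deg g+\deg h+6=(p-1)(\deg u_1+\deg u_2)+\tfrac{45-81-300+504}{84}=(p-1)(\deg u_1+\deg u_2)+2 .
\]
So $D=\pi^{(p-1)(\deg u_1+\deg u_2)+2}(D_0+D_1\pi+\cdots)$ with $D_i\in\mathbb Z_q$. Using $1/(g-v_1)!=g_1/g!$ and $1/(h-v_1)!=h_1/h!$,
\begin{equation}\label{eq:D0raw}
D_0=W\Big(\frac{h_1}{7!}-\frac{g_1}{2!\,5!}\Big)=W\cdot\frac{h_1-21g_1}{5040},\qquad W=\frac{a_z^7\,b^{g+h-v_1}}{g!\,h!} .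
\end{equation}
Since $h_1-21g_1=\frac{p-9}4-\frac{9(p-1)}4=-2p$,
\begin{equation}\label{eq:D0}
D_0=-\frac p{2520}\cdot\frac{a_z^7\,b^{g+h-v_1}}{g!\,h!},
\end{equation}
where $2520$ and $g!\,h!$ are $p$-adic units. As $D_0$ depends on $\bar f$ only through the monomial $a_z^7\,b^{g+h-v_1}$, the prime $p$ divides $D_0$ for \emph{every} $\bar f$.

\begin{lemma}\label{lem:minor}
Put $e=(p-1)\frac{31}{14}+4$, an integer. For every $\bar f\in N(\Delta,\mathbb F_p)$ and every $i$:
\begin{itemize}
\item[(a)] $\operatorname{ord}_T\det\Gamma^{\sigma^i}[A,A]\ge e$, and equality holds if $\bar a_z\ne0$, with coefficient of $\pi^e$ equal to $\sigma^i(G_0D_0)\neq0$;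
\item[(b)] for every nontrivial $\psi$, $\det\Gamma^{\sigma^i}[A,A]$ at $T=\pi_\psi$ has $\operatorname{ord}_\psi\ge e+1$.
\end{itemize}
\end{lemma}

\begin{proof}
Conjugation by $\sigma^i$ changes neither orders nor divisibility of coefficients by $p$, so let $i=0$. Combining \eqref{eq:factor} with the expansions of $\gamma'_{(p-1)z}$ and $D$, and noting that $E(\pi a_0)^4=1+4a_0\pi+\cdots$, the minor is
\begin{equation}\label{eq:minor}
\det\Gamma[A,A]=\pi^e\,(1+4a_0\pi+\cdots)(G_0+G_1\pi+\cdots)(D_0+D_1\pi+\cdots),
\end{equation}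
because $(p-1)(\deg z+\deg u_1+\deg u_2)+2+2=e$. This gives (a). For (b), the coefficient $G_0D_0$ of $\pi^e$ is divisible by $p$, so that term has valuation at least $e+\operatorname{ord}_\psi(p)\ge e+1$ by \eqref{eq:ordp}; the other terms have valuation at least $e+1$ by \eqref{eq:special}.
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:proof}

The condition $p\ge281$ enters through
\begin{equation}\label{eq:281}
\frac{p-1}{28}\ge10\qquad\text{and, equivalently,}\qquad\frac5{p-1}\le\frac1{56}.
\end{equation}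
The first form says that passing to index sets other than $A$ costs at least as much as it can save. The second says that the raised point at abscissa $4$ still shows in the polygon, by \eqref{eq:HPgap}.

\emph{The $T$-adic side.} Let $\bar a_z\ne0$. By Lemma~\ref{lem:minor}(a), Lemma~\ref{lem:others} applies with $\epsilon=4$. As $\frac{p-1}{28}-8>0$, every sequence $(B_i)$ other than the constant sequence $A$ contributes to $c_4$ only in orders greater than $ae$. The constant sequence $A$ contributes at $\pi^{ae}$ the coefficient $\prod_i\sigma^i(G_0D_0)$, the norm to $\mathbb Q_p$ of a nonzero element of $\mathbb Q_q$, which is nonzero. So $\operatorname{ord}_Tc_4=ae$, and the absolute $T$-adic polygon of $\bar f$ has height at most $\frac e{p-1}=\frac{31}{14}+\frac4{p-1}$ at abscissa $4$. By Lemma~\ref{lem:space} the set $\{\bar a_z\ne0\}$ meets $G_p(\Delta,T)$, hence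
\[
{\rm GNP}_p(\Delta,T)(4)\le\tfrac{31}{14}+\tfrac4{p-1}.
\]

\emph{The $\psi$-adic side.} Let $\bar f\in N(\Delta,\mathbb F_p)$ be arbitrary. By Lemma~\ref{lem:minor}(b), the term of the constant sequence $A$ has valuation at least $a(e+1)$, and Lemma~\ref{lem:others} applies to $\operatorname{ord}_\psi$ with $\epsilon=5$. As $\frac{p-1}{28}-10\ge0$, all other terms of $c_4(\pi_\psi)$ have valuation at least $a(e+1)$ as well, so
\begin{equation}\label{eq:psi4}
\operatorname{ord}_\psi c_4(\pi_\psi)\ge a(e+1).
\end{equation}
Put $y=\frac{e+1}{p-1}=\frac{31}{14}+\frac5{p-1}$, so $y\le\frac{31}{14}+\frac1{56}$. By \eqref{eq:HPbound}, \eqref{eq:HPgap} and \eqref{eq:psi4}, all points $\big(k,\operatorname{ord}_\psi c_k(\pi_\psi)/(a(p-1))\big)$ lie on or above the line of slope $\frac{55}{56}$ through $(4,y)$. So does the polygon, and its height at $4$ is at least $y$. Applying this to $\bar f\in G_p(\Delta,\psi)$ gives ${\rm GNP}_p(\Delta,\psi)(4)\ge\frac{31}{14}+\frac5{p-1}$. \qed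

\begin{remark}
The argument is pointwise: for every $\bar f\in N(\Delta,\mathbb F_p)$ with $\bar a_z\ne0$ and every nontrivial $\psi$, the $T$-adic and the $\psi$-adic polygon of $\bar f$ differ at abscissa $4$.
\end{remark}

\section{Exact heights: proof of Theorem \ref{thm:exact}}\label{sec:exact}

\emph{First equality.} By Lemma~\ref{lem:minor}(a) and Lemma~\ref{lem:others} with $\epsilon=4$, $\operatorname{ord}_Tc_4\ge ae$ for every $\bar f$. Since $\frac4{p-1}\le\frac1{56}$, \eqref{eq:HPbound} and \eqref{eq:HPgap} show that all points $\big(k,\operatorname{ord}_Tc_k/(a(p-1))\big)$ lie on or above the line of slope $\frac{55}{56}$ through $(4,\frac e{p-1})$. So the height of the $T$-adic polygon at $4$ is at least $\frac e{p-1}$. The opposite inequality is part of Theorem~\ref{thm:main}.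

\emph{Second equality.} The lower bound is part of Theorem~\ref{thm:main}. For the upper bound we need that, for generic $\bar f$, the minor loses no more than one power of $\pi_\psi$. In \eqref{eq:minor} the coefficient of $\pi^{e+1}$ is
\[
G_0D_1+G_1D_0+4a_0G_0D_0\equiv G_0D_1\pmod p,
\]
so the question is whether $D_1$ is a unit. Put
\[
[\nu]_\delta=\prod_l\nu_l(\nu_l-1)\cdots(\nu_l-\delta_l+1),\qquad Y=\frac{a_{u_1}^{28}\,b^{-\delta}}{28!}\in\mathbb Z_q .
\]
For $\nu\in\mathbb N^n$ we have $1/(\nu-\delta)!=[\nu]_\delta/\nu!$ if $\nu-\delta\in\mathbb N^n$, and $[\nu]_\delta=0$ otherwise. So Lemma~\ref{lem:entry} reads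
\[
\gamma'_v=\pi^{\deg\nu+\kappa}\left(\frac{a_z^\kappa}{\kappa!}\frac{b^\nu}{\nu!}\big(1+Y[\nu]_\delta\,\pi\big)+O(\pi^2)\right).
\]
Multiplying out $D$ with the table of Section~\ref{sec:minor} and $W$ as in \eqref{eq:D0raw},
\[
D_1=WY\left(\frac{h_1\big([g]_\delta+[h-v_1]_\delta\big)}{5040}-\frac{g_1\big([g-v_1]_\delta+[h]_\delta\big)}{240}\right).
\]
As $\delta_1=3$, we have $g_1[g-v_1]_\delta=(g_1-3)[g]_\delta$ and $h_1[h-v_1]_\delta=(h_1-3)[h]_\delta$. Together with $h_1\equiv21g_1\pmod p$ this gives
\begin{align}
D_1&=WY\left([g]_\delta\Big(\frac{h_1}{5040}-\frac{g_1-3}{240}\Big)+[h]_\delta\Big(\frac{h_1-3}{5040}-\frac{g_1}{240}\Big)\right)\notag\\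
&\equiv WY\cdot\frac3{5040}\big(21[g]_\delta-[h]_\delta\big)\pmod p .\label{eq:D1}
\end{align}

Modulo $p$ we have $g\equiv-\big[\frac3{28}\,\big|\,\frac1{28}\,\big|\,\frac3{28}\big]$ and $h\equiv-\big[\frac94\,\big|\,\frac1{28}\,\big|\,\frac{29}{84}\big]$. For a coordinate $\equiv-\xi$ with $\delta_l=3$ the factor is $\equiv-\xi(\xi+1)(\xi+2)$, and the six coordinates with $\delta_l=1$ together give $28^{-6}$. In $[g]_\delta$ there are seven coordinates with $\xi=\frac3{28}$; in $[h]_\delta$ there are one with $\xi=\frac94$ and six with $\xi=\frac{29}{84}$. Hence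
\begin{align*}
[g]_\delta&\equiv-28^{-6}\Big(\frac{3\cdot31\cdot59}{28^3}\Big)^7=-28^{-6}\Big(\frac{5487}{28^3}\Big)^7,\\
[h]_\delta&\equiv-28^{-6}\,\frac{9\cdot13\cdot17}{64}\Big(\frac{29\cdot113\cdot197}{84^3}\Big)^6=-28^{-6}\,\frac{1989}{64}\Big(\frac{645569}{84^3}\Big)^6,
\end{align*}
so $21[g]_\delta-[h]_\delta\equiv-28^{-6}K_0\pmod p$. The number $K_0$ is not zero: since $4\cdot5487=21948<21952=28^3$, its first term is less than $21\cdot4^{-7}<1$, and since $645569>592704=84^3$, the term subtracted is greater than $\frac{1989}{64}>31$. Its denominator has only the prime factors $2,3,7$. So here the residue class of $p$ determines a nonzero rational number, and only finitely many primes are excluded.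

Now let $p>281$, let $p$ not divide the numerator of $K_0$, and let $\bar a_{u_1}\bar a_z\ne0$. Then $W$ and $Y$ are units, $D_1$ is a unit by \eqref{eq:D1}, and $G_0$ is a unit. In \eqref{eq:minor} at $T=\pi_\psi$ the $\pi^{e+1}$-term has valuation exactly $e+1$, the $\pi^e$-term has valuation at least $e+p-1>e+1$, and all later terms have valuation at least $e+2$. So $\det\Gamma[A,A]$ at $T=\pi_\psi$ has valuation exactly $e+1$, and the same holds for its conjugates $\det\Gamma^{\sigma^i}[A,A]$. By Lemma~\ref{lem:others} with $\epsilon=5$, all terms of \eqref{eq:ck} with $k=4$ other than that of the constant sequence $A$ have valuation greater than $a(e+1)$, because now $\frac{p-1}{28}>10$. Therefore $\operatorname{ord}_\psi c_4(\pi_\psi)=a(e+1)$ for all $\bar f$ in the set $\{\bar a_{u_1}\bar a_z\ne0\}$, which is open and dense by Lemma~\ref{lem:space}. This set meets $G_p(\Delta,\psi)$, so ${\rm GNP}_p(\Delta,\psi)(4)\le\frac{e+1}{p-1}=\frac{31}{14}+\frac5{p-1}$. With the lower bound of Theorem~\ref{thm:main} this is the second equality. \qed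

\begin{thebibliography}{9}
\bibitem{LW} Chunlei Liu and Daqing Wan, \emph{T-adic exponential sums over finite fields}, arXiv:0802.2589 (2008).
\end{thebibliography}

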